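# Connected gradings and the coradical of a Hopf algebra of finite Gel'fand–Kirillov dimension

## 1. All Hopf structures on the polynomial ring $k[x]$

Let $k$ be an algebraically closed field of characteristic $0$; all tensor products are over $k$. Which Hopf algebra structures does the algebra $k[x]$ admit?

The counit is an algebra map, so $\varepsilon(x)=\lambda$ for some scalar $\lambda$; replacing $x$ by $x-\lambda$ we may assume $\varepsilon(x)=0$. Identify $k[x]\otimes k[x]$ with $k[u,v]$ and write $\Delta(x)=f(u,v)$. The counit axioms and coassociativity say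
$$f(u,0)=u,\qquad f(0,v)=v,\qquad f(f(u,v),w)=f(u,f(v,w)).$$
Let $d$ be the degree of $f$ in $u$; the first equation gives $d\ge 1$. Write $f=\sum_{i\le d}a_i(v)u^i$ with $a_d\neq0$. On the left of the third equation we have $\sum_i a_i(w)f(u,v)^i$. Its degree in $u$ is $d^2$, with leading coefficient $a_d(w)a_d(v)^d\ne0$. On the right we have $\sum_i a_i(f(v,w))u^i$, of degree at most $d$ in $u$. So $d^2\le d$ and $d=1$. By symmetry the degree in $v$ is also $1$, and the counit equations leave
$$f(u,v)=u+v+c\,uv\qquad (c\in k).$$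
If $c\neq0$, put $g=1+cx$. Then $\Delta(g)=1+cu+cv+c^2uv=(1+cu)(1+cv)=g\otimes g$ and $\varepsilon(g)=1$, so the antipode axiom gives $S(g)g=1$. But $g$ has degree $1$ and is not a unit of $k[x]$. Hence $c=0$ and $\Delta(x)=x\otimes1+1\otimes x$.

So the multiplication of $k[x]$ alone has decided what the comultiplication looks like. The last step used one fact about the algebra, that its only units are scalars, and this can be read off from its grading. The grading was never assumed to have anything to do with $\Delta$. How far does this go? If a Hopf algebra has a grading of this kind as an algebra, must its coalgebra be of the simplest type?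

## 2. Two kinds of connectedness

For a Hopf algebra $H$ we write $\Delta,\varepsilon,S$ for the structure maps, $\mathfrak m=\ker\varepsilon$, and $\mathfrak m^j=H$ for $j\le0$.

**Definition (coradical).** A coalgebra is simple if it is nonzero and has no subcoalgebras except $0$ and itself. Every coalgebra is the union of its finite-dimensional subcoalgebras, so simple coalgebras are finite-dimensional. The coradical $C_0$ of a coalgebra $C$ is the sum of its simple subcoalgebras, and $C$ is connected if $\dim C_0=1$. In a Hopf algebra $k1$ is a simple subcoalgebra, so connectedness of $H$ means $H_0=k$.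

**Lemma 1.** Let a coalgebra $D$ be the union of subspaces $D_0\subseteq D_1\subseteq\cdots$ with $\Delta(D_n)\subseteq\sum_{i=0}^nD_i\otimes D_{n-i}$. Then every simple subcoalgebra of $D$ lies in $D_0$.

**Proof.** $D_0$ is a subcoalgebra. Let $E$ be a simple subcoalgebra not inside $D_0$. Then $E\cap D_0$ is a proper subcoalgebra of $E$, so it is $0$, and there is a linear functional $f$ on $D$ with $f|_{D_0}=0$ and $f|_E=\varepsilon|_E$. The convolution power $f^{*(n+1)}$ vanishes on $D_n$: the iterated coproduct of $D_n$ lies in a sum of terms $D_{i_0}\otimes\cdots\otimes D_{i_n}$ with $i_0+\cdots+i_n=n$, so some $i_s$ is $0$. As $E$ is finite-dimensional it lies in some $D_n$, so $f^{*(n+1)}|_E=0$. But $f|_E$ is the unit $\varepsilon|_E$ of the algebra $E^*$, so $E^*=0$, a contradiction. $\square$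

For $k[x]$ with $x$ primitive, let $D_n$ be the polynomials of degree at most $n$; Lemma 1 shows that this Hopf algebra is connected as a coalgebra.

**Definition (connected grading).** An algebra $A$ is connected graded if $A=\bigoplus_{i\ge0}A(i)$ with $A(i)A(j)\subseteq A(i+j)$ and $A(0)=k$.

**Definition (Gel'fand–Kirillov dimension).** For an algebra $A$,
$$\mathrm{GKdim}\,A=\sup_V\ \limsup_{n\to\infty}\frac{\log\dim V^n}{\log n},$$
over finite-dimensional subspaces $V\ni1$, where $V^n$ is the span of $n$-fold products. If $V\subseteq A$ satisfies $\dim V^n\ge\binom{n+N}{N}$ for all $n$, then $\mathrm{GKdim}\,A\ge N$. For the free algebra on two generators and $V=\mathrm{span}\{1,x,y\}$ one has $\dim V^n=2^{n+1}-1$, so its dimension is infinite.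

For a Hopf $k$-algebra $H$ with $\mathrm{GKdim}\,H<\infty$ consider two hypotheses.

* (CGA): $H$ is connected graded as an algebra. The grading need not be compatible with the coalgebra structure or the antipode.
* (CCA): $H$ is connected as a coalgebra, that is, $H_0=k$.

The question whether (CGA) implies (CCA) is taken from Ken Brown, Paul Gilmartin, James J. Zhang, "Connected (graded) Hopf algebras", arXiv:1601.06687 (2016). The answer is yes.

**Theorem A.** Let $k$ be algebraically closed of characteristic $0$, and let $H$ be a Hopf $k$-algebra with $\mathrm{GKdim}\,H<\infty$ satisfying (CGA). Then $H_0=k$.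

Two examples to keep in mind. The first is the coordinate ring of the group of unitriangular $3\times3$ matrices, $H=k[x,y,z]$ with $x,y$ primitive and $\Delta(z)=z\otimes1+1\otimes z+x\otimes y$. With all three variables in degree $1$ it is connected graded as an algebra, but $\Delta$ is not homogeneous, since $x\otimes y$ has total degree $2$. It is connected as a coalgebra: give $x,y,z$ the weights $1,1,2$, let $D_n$ be spanned by monomials of weight at most $n$, and apply Lemma 1.

The second is $\mathcal O(SL_2)=k[a,b,c,d]/(ad-bc-1)$. The span of $a,b,c,d$ is a subcoalgebra dual to the algebra of $2\times2$ matrices, and it is four-dimensional because $SL_2$ spans the space of $2\times 2$ matrices. So it is a simple subcoalgebra different from $k1$. Theorem A says that $\mathcal O(SL_2)$, a finitely generated commutative algebra and hence of finite Gel'fand–Kirillov dimension, has no connected algebra grading whatsoever.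

## 3. The augmentation ideal and its powers

**Step 1: aligning the grading with the counit.** The grading has its own augmentation $\chi:H\to k$, the algebra map with kernel $\bigoplus_{i\ge1}H(i)$, and it may differ from $\varepsilon$. (On $k[x]$ with $x$ primitive, take $H(i)=k(x-1)^i$; then $\chi(x)=1$ but $\varepsilon(x)=0$.) We want to change the grading so that $\chi=\varepsilon$.

Let $\theta(h)=\chi(h_1)h_2$, an algebra endomorphism of $H$. Put $\theta'(h)=\chi(S(h_1))h_2$. Then
$$\theta'\theta(h)=\chi(h_1)\chi(S(h_2))h_3=\chi(h_1S(h_2))h_3=h,$$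
and $\theta\theta'=\mathrm{id}$ in the same way from $S(h_1)h_2=\varepsilon(h)1$. So $\theta$ is an automorphism, and $\varepsilon\theta(h)=\chi(h_1)\varepsilon(h_2)=\chi(h)$. The subspaces $\theta(H(i))$ form a connected algebra grading with augmentation ideal $\theta(\ker\chi)=\theta(\ker\varepsilon\theta)=\mathfrak m$. (In the example, $\theta(x)=x+1$ and $\theta((x-1)^i)=x^i$.) From now on, under (CGA), we assume
$$\mathfrak m=\bigoplus_{i\ge1}H(i),\qquad\text{hence}\qquad \mathfrak m^j\subseteq\bigoplus_{i\ge j}H(i)\quad\text{and}\quad\bigcap_j\mathfrak m^j=0. \tag{1}$$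

This already shows that (CCA) does not imply (CGA). Let $\mathfrak b$ have basis $x,y$ with $[x,y]=y$. Then $U(\mathfrak b)$ with $x,y$ primitive is connected as a coalgebra, by Lemma 1 and the PBW filtration. But $y\in\mathfrak m$ and $y=xy-yx$, so $y\in\mathfrak m^j$ implies $y\in\mathfrak m^{j+1}$, and $y\in\bigcap_j\mathfrak m^j$. The ideal $\mathfrak m=\ker\varepsilon$ does not depend on a grading, so (1) excludes every connected grading.

**Step 2: the associated graded Hopf algebra.** We show that $\mathrm{gr}_{\mathfrak m}H=\bigoplus_{n\ge0}\mathfrak m^n/\mathfrak m^{n+1}$ is a cocommutative Hopf algebra. This holds for every Hopf algebra over every field.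

Since $\Delta(\mathfrak m)\subseteq\mathfrak m\otimes H+H\otimes\mathfrak m$, multiplicativity gives $\Delta(\mathfrak m^n)\subseteq T^n:=\sum_{i=0}^n\mathfrak m^i\otimes\mathfrak m^{n-i}$. To identify $T^n/T^{n+1}$, choose complements $\mathfrak m^i=W_i\oplus\mathfrak m^{i+1}$ for $0\le i\le n$ and put $W_{n+1}=\mathfrak m^{n+1}$. Then $T^n$ is the sum of the $W_s\otimes W_t$ with $s+t\ge n$, and $T^{n+1}$ is the sum of those with $s+t\ge n+1$. So $T^n/T^{n+1}\cong\bigoplus_{i}\mathfrak m^i/\mathfrak m^{i+1}\otimes\mathfrak m^{n-i}/\mathfrak m^{n-i+1}$, and $\Delta$ induces a graded coproduct on $\mathrm{gr}_{\mathfrak m}H$. As $\varepsilon S=\varepsilon$ and $S$ reverses products, $S(\mathfrak m^n)\subseteq\mathfrak m^n$, so $S$ induces $\mathrm{gr}\,S$. The Hopf axioms pass to the quotients.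

The algebra $\mathrm{gr}_{\mathfrak m}H$ is generated by its degree-one part. For $x\in\mathfrak m$ we have $\Delta(x)-x\otimes1-1\otimes x\in\mathfrak m\otimes\mathfrak m$, because both $\varepsilon\otimes\mathrm{id}$ and $\mathrm{id}\otimes\varepsilon$ kill this element. So the degree-one part is primitive. The coproduct and its flip are algebra maps which agree on generators, hence $\mathrm{gr}_{\mathfrak m}H$ is cocommutative. Also $\mathrm{gr}\,S$ sends each generator $x$ to $-x$, and $(\mathrm{gr}\,S)^2$ is an algebra map fixing the generators, so $(\mathrm{gr}\,S)^2=\mathrm{id}$. Finally the degree-$0$ part is $k$, so $\mathrm{gr}_{\mathfrak m}H$ is connected as a coalgebra by Lemma 1.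

**Lemma 2** (any field). If $\bigcap_n\mathfrak m^n=0$, then $S$ is injective.

**Proof.** Let $h\ne0$. There is $n$ with $h\in\mathfrak m^n\setminus\mathfrak m^{n+1}$. Its class $\bar h$ in $\mathfrak m^n/\mathfrak m^{n+1}$ is nonzero, and $\mathrm{gr}\,S$ is bijective, so the class of $S(h)$ is nonzero. $\square$

**Step 3: finiteness of $H$ as a ring.** The $K$-theory below needs noetherian rings of finite global dimension. We use two external results.

* (CKMM) In characteristic $0$, a connected cocommutative Hopf algebra is the enveloping algebra of the Lie algebra of its primitive elements (Cartier–Kostant–Milnor–Moore; Montgomery, *Hopf algebras and their actions on rings*, 5.6.5).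
* (MR) Let $F_0\subseteq F_1\subseteq\cdots$ be an exhaustive multiplicative filtration of a ring $R$, with $1\in F_0$ and $F_{-1}=0$. If $\mathrm{gr}_FR$ is left (right) noetherian, so is $R$; and the left (right) global dimension of $R$ is at most that of $\mathrm{gr}_FR$ (McConnell–Robson, *Noncommutative Noetherian Rings*, 1.6.9 and 7.6.18).

Note that (MR) wants an increasing filtration, while the powers of $\mathfrak m$ decrease. The connected grading lets us turn one into the other.

**Lemma 3.** Let $H$ be as in Theorem A, normalized as in (1). Then $\mathrm{gr}_{\mathfrak m}H\cong U(\mathfrak g)$ with $\dim\mathfrak g<\infty$, and $H$ is left and right noetherian of finite global dimension.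

**Proof.** By Step 2 and (CKMM), $\mathrm{gr}_{\mathfrak m}H=U(\mathfrak g)$ with $\mathfrak g$ the space of primitive elements. It is a graded subspace because the coproduct is graded. A scalar $\lambda$ is primitive only if $\lambda=2\lambda$, so $\mathfrak g$ lives in positive degrees.

First, $\dim\mathfrak g<\infty$. Let $\bar y_1,\dots,\bar y_N\in\mathfrak g$ be linearly independent and homogeneous of degrees $d_i\ge1$, with lifts $y_i\in\mathfrak m^{d_i}$. By PBW the ordered monomials $\bar y^{\,a}$ are linearly independent. So are the $y^a$: in a linear relation, let $D$ be the least value of $\sum a_id_i$ occurring with a nonzero coefficient. Modulo $\mathfrak m^{D+1}$ the relation becomes one among the $\bar y^{\,a}$ of degree $D$, so those coefficients vanish, a contradiction. With $V=\mathrm{span}\{1,y_1,\dots,y_N\}$ we get $\dim V^n\ge\binom{n+N}N$, hence $N\le\mathrm{GKdim}\,H$. So $\dim\mathfrak g\le\mathrm{GKdim}\,H<\infty$.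

Next, the filtration. The ideals $\mathfrak m^j$ are graded, since $\mathfrak m$ is. Put
$$F_n=\bigoplus_i\bigl(H(i)\cap\mathfrak m^{i-n}\bigr).$$
Then $1\in F_0$ and $F_n\subseteq F_{n+1}$. Moreover $F_aF_b\subseteq F_{a+b}$, because $(H(i)\cap\mathfrak m^{i-a})(H(j)\cap\mathfrak m^{j-b})\subseteq H(i+j)\cap\mathfrak m^{i+j-a-b}$. We have $F_{-1}=0$, because $H(i)\cap\mathfrak m^{i+1}=0$ by (1). And $\bigcup F_n=H$, because $H(i)\subseteq F_n$ for $n\ge i$. In the quotient
$$F_n/F_{n-1}=\bigoplus_i\,(H(i)\cap\mathfrak m^{i-n})/(H(i)\cap\mathfrak m^{i-n+1})$$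
the terms with $i<n$ vanish, as both spaces are then $H(i)$. So $\mathrm{gr}_FH$ is the sum over all $i,j\ge0$ of $(H(i)\cap\mathfrak m^j)/(H(i)\cap\mathfrak m^{j+1})$, with the multiplication induced from $H$. As the $\mathfrak m^j$ are graded, this is also $\mathrm{gr}_{\mathfrak m}H$: the same bigraded algebra, totalized by $i-j$ in one case and by $j$ in the other. Hence $\mathrm{gr}_FH\cong U(\mathfrak g)$ as algebras, which is left and right noetherian of global dimension $\dim\mathfrak g$. Apply (MR). $\square$

## 4. Multiplicative matrices and their traces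

**Definition (multiplicative matrix).** A matrix $M=(c_{ij})_{1\le i,j\le n}$ over $H$ is multiplicative if $\Delta c_{ij}=\sum_lc_{il}\otimes c_{lj}$ and $\varepsilon(c_{ij})=\delta_{ij}$.

These are the coefficient matrices of $n$-dimensional comodules. The case $n=1$ is a grouplike element. Over the unitriangular coordinate ring of Section 2,
$$M=\begin{pmatrix}1&x&z\\0&1&y\\0&0&1\end{pmatrix}$$
is multiplicative, and its trace is $3$. The matrix with rows $(a,b)$, $(c,d)$ over $\mathcal O(SL_2)$ is multiplicative. The antipode axiom $\sum_lc_{il}S(c_{lj})=\delta_{ij}=\sum_lS(c_{il})c_{lj}$ shows that $M\in GL_n(H)$ with $M^{-1}=(S(c_{ij}))$.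

**Lemma 4.** Let $k$ be any algebraically closed field and $H$ a Hopf $k$-algebra. If $\operatorname{tr}M=n\cdot1$ for every $n$ and every multiplicative $n\times n$ matrix $M$ over $H$, then $H_0=k$.

**Proof.** Suppose $C\neq k1$ is a simple subcoalgebra. Then $C^*$ is a finite-dimensional simple algebra over an algebraically closed field, hence a full matrix algebra. The basis $(c_{ij})$ of $C$ dual to the matrix units forms a multiplicative matrix. By linear independence $\sum c_{ii}$ is a nonzero element of $C$, and by hypothesis it lies in $k1$; so $1\in C$. Then $k1$ is a nonzero subcoalgebra of the simple coalgebra $C$, so $C=k1$, a contradiction. $\square$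

So Theorem A is a statement about traces. In view of Lemma 2 and (1), it suffices to prove $\operatorname{tr}(M^{-1})-n\in\mathfrak m^R$ for every $R$: then $S(\sum c_{ii})=n\cdot1=S(n\cdot1)$, and $S$ is injective. We shall see in Section 7 why $M^{-1}$ is the convenient matrix.

For $n=1$ we can finish at once, as for $k[x]$. By Lemma 3, $\mathrm{gr}_{\mathfrak m}H\cong U(\mathfrak g)$ is a domain. Together with $\bigcap\mathfrak m^j=0$ this makes $H$ a domain: if $x\in\mathfrak m^i\setminus\mathfrak m^{i+1}$ and $y\in\mathfrak m^j\setminus\mathfrak m^{j+1}$, then $\bar x\bar y\ne0$. In an $\mathbb N$-graded domain, if $uv=1$ then the lowest degrees of $u$ and $v$ add up to $0$ and so do the highest, so $u\in H(0)=k$. A grouplike element is a unit, so it is a scalar, and $\varepsilon$ shows that it is $1$.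

For $n\ge2$ this stops working: an invertible matrix $M$ over a graded domain with $\varepsilon(M)=1$ need not be $1$, because of elementary matrices. The natural substitute for "units are scalars" is a statement in $K_1$. Let $GL(A)=\bigcup_nGL_n(A)$, where $X\in GL_n(A)$ is identified with $\mathrm{diag}(X,1)$; its abelianization is $K_1(A)$. Suppose that $K_1(k)\to K_1(H)$ is an isomorphism, as Section 5 will show. Define
$$\tau:GL(H)\to\mathfrak m/\mathfrak m^2,\qquad \tau(A)=\operatorname{tr}\bigl(A\,\varepsilon(A)^{-1}-1\bigr)\bmod\mathfrak m^2 .$$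
If $A=(1+X)P$ and $B=(1+Y)Q$ with $P=\varepsilon(A)$, $Q=\varepsilon(B)$, and $X,Y$ with entries in $\mathfrak m$, then $AB=(1+X)(1+PYP^{-1})PQ$, so
$$\tau(AB)=\operatorname{tr}X+\operatorname{tr}(PYP^{-1})=\operatorname{tr}X+\operatorname{tr}Y\bmod\mathfrak m^2 .$$
So $\tau$ is a homomorphism to an abelian group, it factors through $K_1(H)=K_1(k)$, and it vanishes on $GL(k)$. Hence $\tau=0$, and $\operatorname{tr}M-n\in\mathfrak m^2$.

This is as far as one matrix and $K_1$ can go. Over $k[x]$ the product of elementary matrices
$$\begin{pmatrix}1&x\\0&1\end{pmatrix}\begin{pmatrix}1&0\\x&1\end{pmatrix}=\begin{pmatrix}1+x^2&x\\x&1\end{pmatrix}$$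
is trivial in $K_1$ and reduces to $1$ under $\varepsilon$, but its trace minus $2$ is $x^2\notin\mathfrak m^3$. Nor can membership in $\mathfrak m^2$ exclude $SL_2$. There put $a'=a-1$, $d'=d-1$; the relation $ad-bc=1$ reads $a'+d'=bc-a'd'$. So $\operatorname{tr}M-2=a'+d'\in\mathfrak m^2$, and since $d'\equiv-a'$ modulo $\mathfrak m^2$,
$$\operatorname{tr}M-2\equiv bc+a'^2\pmod{\mathfrak m^3}.$$
This is nonzero modulo $\mathfrak m^3$: inverting $a=1+a'$ does not change the quotients $\mathfrak m^j/\mathfrak m^{j+1}$, and it turns the algebra into $k[a^{\pm1},b,c]$, whose associated graded algebra at $(a',b,c)$ is a polynomial ring in the classes of $a',b,c$.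

To go on we must use that $M$ is multiplicative. The obstruction to additivity suggests how. If $\varepsilon(A)=\varepsilon(B)=1$ with $A=1+X$, $B=1+Y$, then
$$\operatorname{tr}(AB-1)-\operatorname{tr}(A-1)-\operatorname{tr}(B-1)=\operatorname{tr}(XY),$$
which is a function of a pair of matrices, linear in each of $X$ and $Y$. Such corrections can be evaluated on chains of matrices over $H\otimes H$, with one matrix read in the first tensor slot and the other in the second. The equation $\Delta(M)=(M\otimes1)(1\otimes M)$ ties matrices over $H$ to matrices over $H\otimes H$, and at order $R$ we shall use matrices over $H^{\otimes R}$. For this we need to know the homology of $GL(H^{\otimes p})$ for all $p$, in all degrees.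

## 5. The $K$-theory and $GL$-homology of $H^{\otimes p}$

We use Quillen's $K$-groups $K_i(A)$ through two facts.

* (Q) If $A$ is a noetherian ring of finite global dimension, not necessarily commutative, then the inclusion $A\to A[t]$ induces isomorphisms $K_i(A)\to K_i(A[t])$ for all $i\ge0$ (Quillen, *Higher algebraic K-theory I*, §6, Theorem 8 and its Corollary).
* (+) $K_i(A)=\pi_i(BGL(A)^+)$ for $i\ge1$, naturally in $A$, and $BGL(A)\to BGL(A)^+$ is a homology isomorphism.

**Lemma 5.** Let $H$ be as in Lemma 3. For all $p\ge0$ and $i\ge0$ the unit map induces an isomorphism $K_i(k)\to K_i(H^{\otimes p})$.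

**Proof.** The case $p=0$ is trivial, since $H^{\otimes0}=k$. Let $p\ge1$ and $C=H^{\otimes p}$. We first check that Lemma 3 applies to $C$. It is a Hopf algebra, connected graded by total degree. Its counit $\varepsilon^{\otimes p}$ kills all positive degrees, so by codimension its augmentation ideal is $\bigoplus_{i\ge1}C(i)$. And $\mathrm{GKdim}\,C\le p\,\mathrm{GKdim}\,H$: a finite-dimensional subspace of $A\otimes B$ lies in some $V\otimes W$ with $V,W$ finite-dimensional containing $1$, and $\dim(V\otimes W)^n=\dim V^n\cdot\dim W^n$. Taking logarithms gives $\mathrm{GKdim}(A\otimes B)\le\mathrm{GKdim}\,A+\mathrm{GKdim}\,B$.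

So $C$ is noetherian of finite global dimension, and by (Q) the inclusion $\iota:C\to C[t]$ induces an isomorphism on $K_i$. The evaluations $e_0,e_1:C[t]\to C$ at $t=0$ and $t=1$ satisfy $e_0\iota=e_1\iota=\mathrm{id}$, so $(e_0)_*=\iota_*^{-1}=(e_1)_*$. The grading now contracts $C$: let $\alpha:C\to C[t]$ be the ring map $c\mapsto ct^i$ for $c\in C(i)$. Then $e_1\alpha=\mathrm{id}$ and $e_0\alpha=\eta\pi$, where $\pi:C\to k$ is the augmentation and $\eta$ the unit. Hence $\mathrm{id}=\eta_*\pi_*$ on $K_i(C)$. As also $\pi\eta=\mathrm{id}_k$, the map $\eta_*$ is an isomorphism. $\square$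

**Passage to homology.** By Lemma 5 and (+), $BGL(k)^+\to BGL(H^{\otimes p})^+$ is a map of connected CW complexes inducing isomorphisms on all homotopy groups, so it is a homotopy equivalence by Whitehead's theorem. Since the plus construction does not change homology,
$$H_q(GL(k);k)\xrightarrow{\ \cong\ }H_q(GL(H^{\otimes p});k)\qquad\text{for all }p,q\ge0. \tag{2}$$
Only $K_i$ with $i\ge1$ was used here. On the left and right this is the homology of discrete groups with coefficients in the field $k$.

## 6. A cosimplicial groupoid twisted by a multiplicative matrix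

In Sections 6, 7 and in Proposition 9 below, $k$ is any field and $H$ any Hopf $k$-algebra satisfying (2).

**Definition (cosimplicial object).** A cosimplicial object $X^\bullet$ consists of objects $X^p$ ($p\ge0$), cofaces $d^i:X^p\to X^{p+1}$ ($0\le i\le p+1$) and codegeneracies $s^j:X^{p+1}\to X^p$ ($0\le j\le p$) with
$$d^jd^i=d^id^{j-1}\ (i<j),\qquad s^js^i=s^is^{j+1}\ (i\le j),$$
$$s^jd^i=d^is^{j-1}\ (i<j),\qquad s^jd^j=s^jd^{j+1}=\mathrm{id},\qquad s^jd^i=d^{i-1}s^j\ (i>j+1).$$

Put $C^p=H^{\otimes p}$ with
$$d^0(c)=1\otimes c,\qquad d^i=\mathrm{id}^{\otimes i-1}\otimes\Delta\otimes\mathrm{id}^{\otimes p-i}\ (1\le i\le p),\qquad d^{p+1}(c)=c\otimes1,$$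
and $s^j$ the application of $\varepsilon$ to the $(j+1)$-st factor. On $C^1=H$, for example, $d^0(h)=1\otimes h$, $d^1=\Delta$, $d^2(h)=h\otimes1$. These are algebra maps. The cosimplicial identities are coassociativity, the counit axioms, $\Delta(1)=1\otimes1$, $\varepsilon(1)=1$, and the commutation of operations in different slots.

Fix a multiplicative $n\times n$ matrix $M$ over $H$. For a matrix $X$ over $H$ write $X_r$ for $X$ placed in the $r$-th tensor slot. Then
$$\Delta(M)=M_1M_2,\qquad\varepsilon(M)=1, \tag{3}$$
that is, $d^1(M)=d^2(M)\,d^0(M)$.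

**Step 1: the groupoids.** We compare the ordinary coface $d^0$ with one twisted by $M$, and keep both in one object. Let $\mathcal G^p$ be the groupoid with two objects $a$ and $o$, with all Hom-sets equal to $GL(C^p)$, and with composition given by matrix multiplication. Put
$$M_a=\mathrm{diag}(M,1,1,\dots)\in GL(H),\qquad M_o=1\in GL(H).$$
Both satisfy (3). For $g:x\to y$ in $\mathcal G^p$ define
$$\partial^0g=M_{y,1}\,d^0(g)\,M_{x,1}^{-1},\qquad\partial^ig=d^i(g)\ (1\le i\le p+1),\qquad\sigma^jg=s^j(g),$$
where $M_{x,r}$ is $M_x$ in slot $r$. These are functors that fix the objects; for $\partial^0$, in a composite $hg$ the inner factors $M_{y,1}^{-1}M_{y,1}$ cancel.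

**Step 2: the cosimplicial identities.** Those without $\partial^0$ are inherited from $C^\bullet$. The others are as follows, for $g:x\to y$ in the appropriate groupoid.

* By (3), $d^1(M_{y,1})=M_{y,1}M_{y,2}$, so $\partial^1\partial^0g=M_{y,1}M_{y,2}\,d^1d^0g\,(M_{x,1}M_{x,2})^{-1}$. Also $\partial^0\partial^0g=M_{y,1}\,d^0\bigl(M_{y,1}\,d^0g\,M_{x,1}^{-1}\bigr)M_{x,1}^{-1}=M_{y,1}M_{y,2}\,d^0d^0g\,M_{x,2}^{-1}M_{x,1}^{-1}$. Since $d^1d^0=d^0d^0$, they agree.
* For $j\ge2$ the coface $d^j$ leaves slot $1$ alone, so $\partial^j\partial^0g=M_{y,1}\,d^jd^0g\,M_{x,1}^{-1}=M_{y,1}\,d^0d^{j-1}g\,M_{x,1}^{-1}=\partial^0\partial^{j-1}g$.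
* $\sigma^0\partial^0g=\varepsilon(M_y)\,s^0d^0(g)\,\varepsilon(M_x)^{-1}=g$.
* For $j\ge1$, $\sigma^j\partial^0g=M_{y,1}\,s^jd^0g\,M_{x,1}^{-1}=M_{y,1}\,d^0s^{j-1}g\,M_{x,1}^{-1}=\partial^0\sigma^{j-1}g$.

So $\mathcal G^\bullet$ is a cosimplicial groupoid. The first item is where multiplicativity of $M$ enters.

**Step 3: chains in two directions.** Let $E^p_q$ be the $k$-vector space with basis the $q$-simplices
$$(x_0\xrightarrow{g_1}x_1\to\cdots\xrightarrow{g_q}x_q)$$
of the nerve of $\mathcal G^p$. Its faces are: $d_0$ drops $g_1$ and $x_0$; $d_l$ for $0<l<q$ replaces $g_l,g_{l+1}$ by the composite $g_{l+1}g_l$; $d_q$ drops $g_q$ and $x_q$. Put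
$$b=\sum_{l=0}^q(-1)^ld_l:E^p_q\to E^p_{q-1},\qquad\delta=\sum_{i=0}^{p+1}(-1)^i\partial^i:E^p_q\to E^{p+1}_q .$$
Functors commute with the faces of nerves, so $b\delta=\delta b$. Also $\delta^2=0$: by $\partial^j\partial^i=\partial^i\partial^{j-1}$ for $i<j$, the terms of $\delta^2$ with $i<j$ cancel those with $i\ge j$.

**Step 4: normalization.** We shall need a part of these chains on which the homology in direction $q$ vanishes. For a cosimplicial vector space $X^\bullet$ with cofaces $\partial^i$ and codegeneracies $\sigma^j$, put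
$$N^pX=\bigcap_{j=0}^{p-1}\ker(\sigma^j:X^p\to X^{p-1}),\qquad N^0X=X^0 .$$

First, $\delta(N^pX)\subseteq N^{p+1}X$. In $\sigma^j\delta=\sum_i(-1)^i\sigma^j\partial^i$ the terms $i=j$ and $i=j+1$ cancel. The others are $\pm\partial^i\sigma^{j-1}$ for $i<j$ and $\pm\partial^{i-1}\sigma^j$ for $i>j+1$ (so that $j\le p-1$), and they vanish on $N^pX$.

Second, $N^pX$ is a natural direct summand of $X^p$. Put
$$Q_p=(1-\partial^p\sigma^{p-1})\cdots(1-\partial^2\sigma^1)(1-\partial^1\sigma^0).$$
We have $\sigma^j(1-\partial^{j+1}\sigma^j)=\sigma^j-\sigma^j=0$, so the factor with index $j$ has image in $\ker\sigma^j$. For $i<j$ we have $\sigma^i\partial^{j+1}\sigma^j=\partial^j\sigma^i\sigma^j=\partial^j\sigma^{j-1}\sigma^i$, so that factor preserves $\ker\sigma^i$. Applying the factors with $j=0,1,\dots,p-1$ in turn, we see that $Q_p$ has image in $N^pX$. Each factor is the identity on $N^pX$. So $Q_p$ is a natural idempotent with image $N^pX$.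

Write $N^pE_q$ for $N^p$ of the cosimplicial vector space $E^\bullet_q$.

**Lemma 6.** For $p\ge1$ the complex $(N^pE_*,b)$ is acyclic.

**Proof.** As $b$ commutes with all $\partial^i$ and $\sigma^j$, it commutes with $Q_p$. So $N^pE_*=Q_pE^p_*$ is a direct summand of the complex $E^p_*$, and
$$H_q(N^pE_*)=Q_pH_q(E^p_*)=N^p\bigl(H_q(E^\bullet)\bigr),$$
the last because $Q_p$ on the cosimplicial vector space $H_q(E^\bullet)$ is given by the same formula.

The groupoid $\mathcal G^p$ is connected, so the inclusion of its full subgroupoid on $o$ is an equivalence of categories and induces an isomorphism on the homology of nerves. Since $M_o=1$, on this subgroupoid $\partial^0=d^0$, so these subgroupoids form the untwisted cosimplicial group $GL(C^\bullet)$. Hence $H_q(E^\bullet)\cong H_q(GL(C^\bullet);k)$ as cosimplicial vector spaces. The unit maps $GL(k)\to GL(C^p)$ commute with all $d^i$ and $s^j$, so by (2) the right side is isomorphic to the constant cosimplicial vector space with value $H_q(GL(k);k)$. There the codegeneracies are identities, so $N^p=0$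 for $p\ge1$. $\square$

## 7. Trace functionals on chains

For $1\le j\le p$ let $e_j:C^p\to H$ be the algebra map applying $\varepsilon$ to every slot except the $j$-th, and let $e_0=\varepsilon^{\otimes p}:C^p\to k$. For a matrix $g$ over $C^p$ write $g^{[j]}$ for $e_j$ applied entrywise. Note that $\varepsilon(g^{[j]})=g^{[0]}$. For $A\in GL(H)$ put $t(A)=\operatorname{tr}(A-1)\in H$; this makes sense as $A-1$ has finitely many nonzero entries. As $H$ is not commutative, the trace is not cyclic in general. But for $P\in GL(k)$ we have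
$$t(PAP^{-1})=t(A),\qquad\text{equivalently}\qquad t(PB)=t(BP)\quad(B\in GL(H)), \tag{4}$$
because the entries of $P$ are central scalars.

**Definition (trace functionals).** Let $\Psi_p:E^p_p\to H$ be the linear map with
$$\Psi_p(x_0\xrightarrow{g_1}\cdots\xrightarrow{g_p}x_p)=t\Bigl(M_{x_p}^{-1}\;g_p^{[1]}\,g_{p-1}^{[2]}\cdots g_1^{[p]}\;\bigl((g_p\cdots g_1)^{-1}\bigr)^{[0]}\Bigr).$$

So $g_{p+1-j}$ is evaluated in slot $j$. In low degrees, $\Psi_0(x)=t(M_x^{-1})$, so that $\Psi_0(a)=\operatorname{tr}(M^{-1})-n$ and $\Psi_0(o)=0$. Also $\Psi_1(x\xrightarrow{g}y)=t(M_y^{-1}g\,\varepsilon(g)^{-1})$, which for $x=y=o$ is the expression that gave $\tau$ in Section 4.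

The first lemma says that the $\Psi_p$ convert the coboundary $\delta$ into the boundary $b$.

**Lemma 7.** On $E^p_{p+1}$ we have $\Psi_{p+1}\circ\partial^i=\Psi_p\circ d_{p+1-i}$ for $0\le i\le p+1$. Hence
$$\Psi_{p+1}\,\delta=(-1)^{p+1}\,\Psi_p\,b. \tag{5}$$

**Proof.** We first record how the evaluations see the cofaces. For $g:x\to y$ in $\mathcal G^p$:

* $(\partial^ig)^{[0]}=g^{[0]}$ for all $i$, since $\varepsilon^{\otimes(p+1)}d^i=\varepsilon^{\otimes p}$ and $\varepsilon(M_x)=\varepsilon(M_y)=1$.
* $(\partial^0g)^{[1]}=M_y\,g^{[0]}M_x^{-1}$, and $(\partial^0g)^{[j]}=g^{[j-1]}$ for $j\ge2$.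
* For $1\le i\le p$: $(\partial^ig)^{[j]}=g^{[j]}$ if $j\le i$, and $(\partial^ig)^{[j]}=g^{[j-1]}$ if $j\ge i+1$. For $j=i$ and $j=i+1$ this is the counit axiom.
* $(\partial^{p+1}g)^{[j]}=g^{[j]}$ for $1\le j\le p$, and $(\partial^{p+1}g)^{[p+1]}=g^{[0]}$.

Let $G=(x_0\xrightarrow{g_1}\cdots\xrightarrow{g_{p+1}}x_{p+1})$ and $f=(g_{p+1}\cdots g_1)^{-1}$. In $\Psi_{p+1}$ slot $j$ carries $g_{p+2-j}$. By the first item, the last factor of $\Psi_{p+1}(\partial^iG)$ is always $f^{[0]}$.

*The case $i=0$.* Slot $1$ carries $(\partial^0g_{p+1})^{[1]}=M_{x_{p+1}}g_{p+1}^{[0]}M_{x_p}^{-1}$, and the leading factor $M_{x_{p+1}}^{-1}$ cancels against it. This is what the $M^{-1}$ in $\Psi$ is for. We get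
$$\Psi_{p+1}(\partial^0G)=t\bigl(g_{p+1}^{[0]}M_{x_p}^{-1}g_p^{[1]}\cdots g_1^{[p]}f^{[0]}\bigr)=t\bigl(M_{x_p}^{-1}g_p^{[1]}\cdots g_1^{[p]}(fg_{p+1})^{[0]}\bigr)$$
by (4) for the scalar matrix $g_{p+1}^{[0]}$. Since $fg_{p+1}=(g_p\cdots g_1)^{-1}$, this is $\Psi_p(d_{p+1}G)$.

*The case $i=p+1$.* Slot $p+1$ carries $g_1^{[0]}$, so $\Psi_{p+1}(\partial^{p+1}G)=t\bigl(M_{x_{p+1}}^{-1}g_{p+1}^{[1]}\cdots g_2^{[p]}(g_1f)^{[0]}\bigr)$. As $g_1f=(g_{p+1}\cdots g_2)^{-1}$, this is $\Psi_p(d_0G)$.

*The case $1\le i\le p$.* The factors in slots $i$ and $i+1$ become $g_{p+2-i}^{[i]}\,g_{p+1-i}^{[i]}=(g_{p+2-i}\,g_{p+1-i})^{[i]}$, since $e_i$ is an algebra map. The factors in slots $j<i$ remain $g_{p+2-j}^{[j]}$, and those in slots $j\ge i+2$ become $g_{p+2-j}^{[j-1]}$. The last vertex and $f^{[0]}$ are unchanged. Put $l=p+1-i$. In the $p$-simplex $d_lG$ the composite $g_{l+1}g_l=g_{p+2-i}g_{p+1-i}$ has index $l$, so $\Psi_p$ evaluates it in slot $p+1-l=i$. The later morphism $g_r$, $r>l+1$, has index $r-1$ and slot $p+2-r$. The earlier one $g_r$, $r<l$, has index $r$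 and slot $p+1-r$. This is the list just found, so the value is $\Psi_p(d_{p+1-i}G)$.

Finally $\Psi_{p+1}\delta=\sum_i(-1)^i\Psi_pd_{p+1-i}=\sum_l(-1)^{p+1-l}\Psi_pd_l=(-1)^{p+1}\Psi_pb$. $\square$

The second lemma says that on normalized chains $\Psi_p$ takes very small values.

**Lemma 8.** $\Psi_p(N^pE_p)\subseteq\mathfrak m^p$ for $p\ge1$.

**Proof.** For $A\subseteq\{1,\dots,p\}$ let $\Psi_p^A$ be given by the formula for $\Psi_p$ with $g_{p+1-r}^{[r]}$ replaced by $g_{p+1-r}^{[0]}$ for each $r\notin A$. We claim that $\Psi_p^A$ vanishes on $N^pE_p$ unless $A=\{1,\dots,p\}$.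

Let $j\notin A$. The map $s^{j-1}:C^p\to C^{p-1}$ applies $\varepsilon$ to slot $j$, so on $C^p$
$$e_0=e_0s^{j-1},\qquad e_r=e_rs^{j-1}\ (1\le r<j),\qquad e_r=e_{r-1}s^{j-1}\ (r>j).$$
Put $u_r=e_0$ if $r\notin A$; $u_r=e_r$ if $r\in A$ and $r<j$; $u_r=e_{r-1}$ if $r\in A$ and $r>j$. Define a linear map $\Phi:E^{p-1}_p\to H$ by
$$\Phi(x_0\xrightarrow{h_1}\cdots\xrightarrow{h_p}x_p)=t\bigl(M_{x_p}^{-1}\,u_1(h_p)\,u_2(h_{p-1})\cdots u_p(h_1)\,e_0(h_p\cdots h_1)^{-1}\bigr).$$
Then $\Psi_p^A=\Phi\circ\sigma^{j-1}$, which vanishes on $N^pE_p$.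

Hence on $N^pE_p$ we have $\Psi_p=\sum_A(-1)^{p-|A|}\Psi_p^A$. On a single simplex, expand the right-hand side. The contributions of the $-1$ in $t$ cancel, since $\sum_A(-1)^{p-|A|}=0$ for $p\ge1$, and what remains is
$$\operatorname{tr}\Bigl(M_{x_p}^{-1}\bigl(g_p^{[1]}-g_p^{[0]}\bigr)\bigl(g_{p-1}^{[2]}-g_{p-1}^{[0]}\bigr)\cdots\bigl(g_1^{[p]}-g_1^{[0]}\bigr)\bigl((g_p\cdots g_1)^{-1}\bigr)^{[0]}\Bigr).$$
Each matrix $g^{[r]}-g^{[0]}$ has finitely many nonzero entries, and they lie in $\mathfrak m$ because $\varepsilon(g^{[r]})=g^{[0]}$. There are $p$ such factors, so the value lies in $\mathfrak m^p$. Thus the right-hand side maps all of $E^p_p$ into $\mathfrak m^p$, and on $N^pE_p$ it is $\Psi_p$. $\square$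

## 8. The zigzag from $\operatorname{tr}(M^{-1})-n$ into $\mathfrak m^R$

**Proposition 9.** Let $k$ be any field, $H$ a Hopf $k$-algebra satisfying (2), and $M=(c_{ij})$ a multiplicative $n\times n$ matrix over $H$. Then
$$\sum_iS(c_{ii})-n\in\bigcap_R\mathfrak m^R .$$

**Proof.** *The chains.* We build $z_p\in N^pE_{p+1}$ with $bz_p=\delta z_{p-1}$ for all $p\ge1$. Let $z_0\in E^0_1=N^0E_1$ be the simplex $o\xrightarrow{\,1\,}a$, so that $bz_0=a-o$. Then $\delta z_0\in N^1E_1$, and $b\delta z_0=\delta(a-o)=0$ because $\partial^0$ and $\partial^1$ fix the objects. Now let $p\ge1$ and suppose $z_{p-1}\in N^{p-1}E_p$ is given with $\delta z_{p-1}\in N^pE_p$ a $b$-cycle. By Lemma 6 there is $z_p\in N^pE_{p+1}$ with $bz_p=\delta z_{p-1}$. Then $\delta z_p\in N^{p+1}E_{p+1}$ by Step 4 of Section 6, and $b\delta z_p=\delta bz_p=\delta\delta z_{p-1}=0$. So the recursion continues.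

*The values.* By (5) we have $\Psi_p(bz_p)=(-1)^{p+1}\Psi_{p+1}(\delta z_p)$, and $\delta z_p=bz_{p+1}$. So for every $R\ge1$
$$\Psi_0(a)-\Psi_0(o)=\Psi_0(bz_0)=-\Psi_1(\delta z_0)=-\Psi_1(bz_1)=-\Psi_2(\delta z_1)=\cdots=\pm\Psi_R(\delta z_{R-1}).$$
Since $\delta z_{R-1}\in N^RE_R$, Lemma 8 puts this in $\mathfrak m^R$. And $\Psi_0(a)-\Psi_0(o)=\operatorname{tr}(M^{-1})-n=\sum_iS(c_{ii})-n$. $\square$

It is instructive to see the first two stages. We have $\delta z_0=(o\xrightarrow{M_a}a)-(o\xrightarrow{1}a)$, since $\partial^0$ turns the matrix $1:o\to a$ into $M_a$. Directly, $\Psi_1(\delta z_0)=t(M_a^{-1}M_a)-t(M_a^{-1})=-t(M_a^{-1})$, which lies in $\mathfrak m$ because $\varepsilon(M)=1$; there is no content yet. The homology class of the cycle $\delta z_0$ is the class of the loop $M_a$ in $H_1(GL(H);k)$. That a chain $z_1$ exists is the vanishing of this class, the same information from $K_1$ that gave membership in $\mathfrak m^2$ in Section 4. The next chain $z_2$ uses $H_2(GL(H\otimes H);k)$.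

**Corollary 10.** Let $k$ be any field and $H$ a Hopf $k$-algebra satisfying (2) with $\bigcap_R\mathfrak m^R=0$. Then $\operatorname{tr}M=n\cdot1$ for every multiplicative $n\times n$ matrix $M$ over $H$. If in addition $k$ is algebraically closed, then $H_0=k$.

**Proof.** By Proposition 9, $S(\sum c_{ii})=n\cdot1=S(n\cdot1)$, and $S$ is injective by Lemma 2. The second claim is Lemma 4. $\square$

**Proof of Theorem A.** Normalize the grading as in (1), so that $\bigcap_R\mathfrak m^R=0$. By Lemma 5 and the passage to homology in Section 5, (2) holds. Corollary 10 gives $H_0=k$. $\square$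

## 9. Other ground fields, and a criterion in terms of $K$-theory

The same argument gives three further statements.

**Theorem A′.** Let $F$ be any field of characteristic $0$ and $H$ a Hopf $F$-algebra with $\mathrm{GKdim}\,H<\infty$, connected graded as an algebra. Then $H_0=F$.

**Proof.** We extend scalars. Let $\bar F$ be an algebraic closure and $\bar H=H\otimes_F\bar F$. It is connected graded as an algebra. A finite-dimensional subspace of $\bar H$ lies in some $V\otimes_F\bar F$ with $V\subseteq H$ finite-dimensional containing $1$, and $\dim_{\bar F}(V\otimes_F\bar F)^n=\dim_FV^n$, so $\mathrm{GKdim}\,\bar H<\infty$. By Theorem A, $\bar F1$ is the only simple subcoalgebra of $\bar H$. Suppose $C\ne F1$ is a simple subcoalgebra of $H$; then $C\cap F1=0$. The nonzero coalgebra $C\otimes_F\bar F$ contains a simple subcoalgebra of $\bar H$. It meets $\bar F1=F1\otimes_F\bar F$ trivially, because $(C\otimes_F\bar F)\cap(F1\otimes_F\bar F)=(C\cap F1)\otimes_F\bar F=0$. So it is not $\bar F1$, a contradiction. $\square$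

The next statement holds in any characteristic and has no hypothesis on the Gel'fand–Kirillov dimension.

**Theorem B.** Let $k$ be an algebraically closed field and $H$ a Hopf $k$-algebra with $\bigcap_R\mathfrak m^R=0$ such that $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism for all $p,q\ge1$. Then $H$ is connected as a coalgebra. In particular, $H$ is connected as a coalgebra if it is connected graded as an algebra and every $H^{\otimes p}$ is noetherian of finite global dimension.

**Proof.** The passage to homology in Section 5 uses only $K_q$ with $q\ge1$, and $p=0$ is trivial, so (2) holds. Corollary 10 applies. In the particular case, the normalization in Step 1 of Section 3 works over any field and gives $\bigcap_R\mathfrak m^R=0$. The algebra $H^{\otimes p}$ is connected graded by total degree, so the second paragraph of the proof of Lemma 5, which uses only (Q) and the map $\alpha$, gives the isomorphisms $K_q(k)\to K_q(H^{\otimes p})$. $\square$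

**Theorem C.** Let $k$ be algebraically closed of characteristic $0$ and $H$ a Hopf $k$-algebra with $\mathrm{GKdim}\,H<\infty$ and $\bigcap_R\mathfrak m^R=0$. Then $H$ is connected as a coalgebra if and only if $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism for all $p,q\ge1$.

**Proof.** "If" is Theorem B. For "only if" we use two external results. The first is a theorem of Zhuang (*Properties of pointed and connected Hopf algebras of finite Gelfand–Kirillov dimension*, J. London Math. Soc. 2013): for connected $H$ of finite Gel'fand–Kirillov dimension over such $k$, the associated graded algebra of $H$ for the coradical filtration is a polynomial ring in finitely many variables. The second is Quillen's theorem on filtered rings (*Higher algebraic K-theory I*, §6, Theorem 7): for an exhaustively $\mathbb N$-filtered ring $R$ with $B=\mathrm{gr}\,R$, the map $K_q(F_0)\to K_q(R)$ is an isomorphism if $B$ is noetherian, $F_0$ is regular, and $B$ over $F_0$ and $F_0$ over $B$ have finite Tor-dimension.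

Let $R=H^{\otimes p}$ with the tensor product filtration $F_n=\sum_{n_1+\cdots+n_p=n}H_{n_1}\otimes\cdots\otimes H_{n_p}$, where $(H_n)$ is the coradical filtration. It is exhaustive with $F_0=k$, and $B$ is the $p$-th tensor power of the associated graded algebra of $H$, a polynomial ring in finitely many variables. So $B$ is noetherian by Hilbert's basis theorem. The field $k$ is regular and $B$ is flat over it, and $k$ has finite Tor-dimension over $B$ because $B$ has finite global dimension by Hilbert's syzygy theorem. Hence $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism. $\square$
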